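# Fusion for maximal tori in groups of birational self-maps

## 1. Conjugate diagonal maps and the guess that integer matrices explain them

Let $k$ be an algebraically closed field of characteristic zero, and let ${\rm Cr}_n$ be the Cremona group, the group of birational self-maps of $\mathbb A^n$ over $k$. Inside it sits the diagonal torus
$$D_n=\{(x_1,\dots,x_n)\mapsto(t_1x_1,\dots,t_nx_n)\mid t_i\in k^*\}.$$
When are two diagonal maps conjugate in ${\rm Cr}_n$? Some conjugations are in plain sight. An invertible integer matrix gives a monomial map, such as $(x,y)\mapsto(x^2y,\,x^5y^3)$. Monomial maps normalize $D_n$ and act on it by integer matrices. The first guess is that nothing else happens, for any torus $T$: whenever $g$ carries some elements of $T$ into $T$, an element that normalizes $T$ already does the same. Here is the property in precise form. For a group $G$ and a subgroup $H$ we say that *the fusion theorem holds for $H$ in $G$* if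

(F) for any subset $S\subseteq H$ and any $g\in G$ with $gSg^{-1}\subseteq H$, there is $w\in N_G(H)$ with $gsg^{-1}=wsw^{-1}$ for every $s\in S$.

The guess, then, is that (F) holds for every torus in ${\rm Cr}_n$. We test it twice.

**Test 1: $D_1\subset{\rm Cr}_1$.** Here ${\rm Cr}_1={\rm PGL}_2(k)$. If $t\ne1$, the map $x\mapsto tx$ has exactly the fixed points $0,\infty$ on $\mathbb P^1$. If $g$ conjugates it to some $x\mapsto t'x$, then $t'\neq 1$ and $g$ maps $\{0,\infty\}$ to itself, so $g(x)=ax$ or $g(x)=a/x$. Such a $g$ normalizes $D_1$, and (F) holds with $w=g$. (If $S\subseteq\{1\}$, take $w=1$.) Also $t'=t^{\pm1}$, in accordance with ${\rm GL}_1(\mathbb Z)=\{\pm1\}$.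

**Test 2: $D_1\subset{\rm Cr}_2$, acting by $(x,y)\mapsto(tx,y)$.** Let $\zeta$ be a primitive fifth root of unity, $s(x,y)=(\zeta x,y)$, and $g(x,y)=(x^2y,\,x^5y^3)$. The exponent matrix has determinant $6-5=1$, so $g\in{\rm Cr}_2$. Moreover
$$g(s(x,y))=(\zeta^2x^2y,\ \zeta^5x^5y^3)=s^2(g(x,y)),$$
so $gsg^{-1}=s^2$ lies in $D_1$. Can some $w\in N(D_1)$ do this? Let $\beta(t)$ be the parameter of the conjugate by $w$ of $(x,y)\mapsto(tx,y)$, and let $f(x,y)$ be the first coordinate of $w$. Then $f(tx,y)=\beta(t)f(x,y)$ for all $t\in k^*$. Expand $f=\sum_m a_m(y)x^m$ as a Laurent series in $x$ over $k(y)$. For each $m$ with $a_m\ne0$ we get $\beta(t)=t^m$ for all $t$, so only one $m$ occurs. Since $\beta$ is bijective on $k^*$ and the characteristic is zero, $m=\pm1$. Hence $wsw^{-1}=s^{\pm1}\ne s^2$, and (F) fails.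

So the guess is false as stated. In Test 2 the torus $D_1$ lies in the larger torus $D_2$, and the second coordinate gave $g$ room to move. The natural repair is to require $T$ to be *maximal*, that is, not properly contained in another torus. For $D_n$ in ${\rm Cr}_n$ the fusion theorem holds (Serre). Every $n$-dimensional torus in ${\rm Cr}_n$ is maximal and conjugate to $D_n$. But for $n\ge5$ there are also $(n-3)$-dimensional maximal tori in ${\rm Cr}_n$, and Popov, in "Tori in the Cremona groups" (arXiv:1207.5205, 2012), asks whether the fusion theorem holds for these. Three missing dimensions are a lot of room, and one may fear that Test 2 repeats itself. It does not: the answer is yes, and maximality is exactly the right condition.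

## 2. Precise statements, conventions, and textbook facts

Let $V$ be an irreducible variety over $k$, let $F=k(V)$, and let ${\rm Bir}(V)$ be its group of birational self-maps; thus ${\rm Cr}_n={\rm Bir}(\mathbb A^n)$. A **torus in ${\rm Bir}(V)$** is the image of a faithful rational action of an algebraic torus on $V$.

**Theorem A.** If $T\subset{\rm Bir}(V)$ is a maximal torus, then (F) holds for $({\rm Bir}(V),T)$. In particular, (F) holds for $({\rm Cr}_n,T)$ for every $n\ge5$ and every $(n-3)$-dimensional maximal torus $T\subset{\rm Cr}_n$.

**Theorem B.** Let $T\subset{\rm Bir}(V)$ be a torus.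

1. (F) holds for $T$ if and only if $T$ is maximal or trivial.
2. If $T$ is maximal, $g\in{\rm Bir}(V)$ and $H=\{s\in T: gsg^{-1}\in T\}$, then $s\mapsto gsg^{-1}$ $(s\in H)$ is the restriction to $H$ of an algebraic automorphism of $T$. Every algebraic automorphism of $T$ is induced by an element of $N(T)$.
3. If $T$ is not maximal, then every isomorphism of algebraic groups between closed subgroups of $T$ is induced by conjugation by some $g\in{\rm Bir}(V)$.

**Conventions.** For $h\in{\rm Bir}(V)$ let $h^*:F\to F$, $f\mapsto f\circ h$, so that $(h_1h_2)^*=h_2^*h_1^*$. For a torus $T$ with character lattice $M$ we use $T={\rm Hom}(M,k^*)$; algebraic automorphisms $\tau$ of $T$ correspond to elements $\theta\in{\rm GL}(M)$ by $\chi\circ\tau=\theta(\chi)$.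

**Definition (ruled).** A finitely generated field extension $K/k$ is *ruled* if $K=K'(z)$ with $k\subseteq K'$ and $z$ transcendental over $K'$. For example $k(x,y)$ is ruled and $k$ is not. If $C$ is a curve of genus $\ge1$, then $k(C)$ is not ruled: in $k(C)=K'(z)$ the field $K'$ would be algebraic over $k$, so $K'=k$ and $C$ would be rational.

**Definition (essentially of finite type).** A ring is *e.f.t.* over $k$ if it is a localization of a finitely generated $k$-algebra. Example: $k[x,y]_{(x)}$, whose residue field is $k(y)$. The residue field of a local e.f.t. ring is a finitely generated field over $k$.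

**Valuations.** A valuation $v:K^*\to\Gamma$ is a homomorphism to an ordered abelian group with $v(a+b)\ge\min(v(a),v(b))$; equality holds when $v(a)\ne v(b)$. We write $O_v,\mathfrak m_v,K_v$ for its ring, maximal ideal and residue field. The valuation is trivial on a subfield if it is zero on the nonzero elements there. A local ring $R\subseteq O_v$ is *dominated* by $O_v$ if $\mathfrak m_v\cap R=\mathfrak m_R$. We order $\mathbb Z^r$ lexicographically.

**Textbook facts.** We use Weil's regularization theorem (a rational action becomes regular on a suitable birational model) and Sumihiro's theorem (a normal variety with a regular torus action is covered by invariant affine opens). By Hironaka, a finitely generated field over $k$ has a smooth projective model. A subfield, containing $k$, of a finitely generated field over $k$ is finitely generated over $k$. If $R$ is a local e.f.t. domain with fraction field $K$ and residue field $\kappa(R)$, then $\dim R+{\rm trdeg}_k\,\kappa(R)={\rm trdeg}_kK$. If $v$ is a valuation, trivial on $k$, of a field $K$ of finite transcendence degree, Abhyankar's inequality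 says
$${\rm trdeg}_kK_v+{\rm rat.rk}\,\Gamma_v\le{\rm trdeg}_kK .$$
Finally, for a subfield $L\subseteq K$ and a valuation $w$ of $K$ one has ${\rm trdeg}(K_w/L_w)\le{\rm trdeg}(K/L)$, where $L_w$ is the residue field of $w|_L$.

## 3. A torus in ${\rm Bir}(V)$ acts by translations on $T\times X$

This section turns the torus into coordinates and turns maximality into a property of the field of invariants.

**Lemma 1.** Let $T\subset{\rm Bir}(V)$ be a torus, $r=\dim T$, $M$ its character lattice with basis $\chi_1,\dots,\chi_r$, and $E=F^T$ the field of invariants.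

(a) There are $t_1,\dots,t_r\in F$, algebraically independent over $E$, with $F=E(t_1,\dots,t_r)$ and $s^*t_j=\chi_j(s)t_j$ for $s\in T$. So if $X$ is a model of $E$, then $V$ is $T$-equivariantly birational to $T\times X$, with $T$ acting by translations on the first factor.

(b) For each $\tau\in{\rm Aut}(T)$ there is $w\in N(T)$ with $wsw^{-1}=\tau(s)$ for all $s\in T$.

(c) If $0\ne f\in F$ and $s^*f\in k^*f$ for all $s\in T$, then $f=e\,t^m$ with $e\in E^*$, $m\in\mathbb Z^r$. In particular $s\mapsto s^*f/f$ is an algebraic character of $T$.

(d) If $T$ is maximal, then $E$ is not ruled.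

*Proof.* (a) By Weil we may assume that $T$ acts regularly. The action lifts to the normalization, and by Sumihiro we may shrink to an invariant affine open, so $V$ is affine with a regular action and $k[V]$ is spanned by weight vectors. Let $M'\subseteq M$ be the subgroup generated by the weights. If $M'\ne M$, there is a nontrivial homomorphism $M/M'\to k^*$, that is, some $s\ne1$ in $T={\rm Hom}(M,k^*)$ on which all weights are $1$. Then $s$ acts trivially on $k[V]$, against faithfulness. So $M'=M$, and suitable products of powers (positive or negative) of weight vectors give $t_j\in F^*$ of weight $\chi_j$. A weight vector of $k[V]$ of weight $\sum m_j\chi_j$ is $t^m$ times a $T$-invariant, that is, $t^m$ times an element of $E$. Hence $F=E(t_1,\dots,t_r)$. The group $T$ acts $E$-linearly on $F$, and the monomials $t^m$ are eigenvectors for pairwise distinct characters, so they are linearly independent over $E$. This is algebraic independence. The last sentence restates this, with $t_j$ the coordinate $\chi_j$ on $T$.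

(b) On $T\times X$ put $w=\tau\times{\rm id}$. Then $w(s\cdot(t,x))=(\tau(s)\tau(t),x)=\tau(s)\cdot w(t,x)$.

(c) Write $f=P/Q$ with $P,Q$ coprime in the UFD $E[t_1^{\pm1},\dots,t_r^{\pm1}]$. Each $s^*$ is an automorphism of this ring. From $s^*f\in k^*f$ and coprimality, $s^*P=\epsilon P$ with a unit $\epsilon=e\,t^m$, $e\in E^*$. As $s^*$ preserves the finite support of $P$, that support is stable under translation by $m$, so $m=0$. Comparing coefficients, $\chi^\alpha(s)=e$ for all $\alpha\in{\rm supp}\,P$, where $\chi^\alpha=\prod\chi_j^{\alpha_j}$. So for every $s\in T$ the values $\chi^\alpha(s)$, $\alpha\in{\rm supp}\,P$, coincide. Distinct $\alpha$ give distinct characters, so the support is one point. The same applies to $Q$.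

(d) If $E=E'(z)$ is ruled, then $F=E'(z,t_1,\dots,t_r)$, and $T\times\mathbb G_m$ acts faithfully, with $\mathbb G_m$ scaling $z$. This gives a torus properly containing $T$. $\square$

In Test 2, $E=k(y)$ and $t_1=x$; here $E$ is ruled, in agreement with (d).

## 4. Preserving the invariant field: fine on $C\times\mathbb P^1$, out of reach on $\mathbb A^n$

A sensible first attempt is to show that $g$ preserves $E$, that is, $g^*(E)=E$. It works in the following case. Let $C$ be a smooth projective curve of genus $\ge1$, $V=C\times\mathbb P^1$, $E=k(C)$, $F=E(t)$, and let $T=\mathbb G_m$ scale $t$.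

Let $g\in{\rm Bir}(V)$. Compose $g$ with the projection to $C$ and restrict to a general fiber $\{x\}\times\mathbb P^1$. The result is a map from a rational curve to $C$, and it is constant by Lüroth's theorem. So $g^*(E)\subseteq E$, and likewise for $g^{-1}$; thus $g^*(E)=E$. Let $\sigma$ be the automorphism of $C$ with $\sigma^*=g^*|_E$. The map $\sigma\times{\rm id}$ commutes with $T$, so replacing $g$ by $(\sigma^{-1}\times{\rm id})g$ changes no conjugate $gsg^{-1}$ that lies in $T$. (If the new conjugate lies in $T$, so does the old one, and they agree; and conversely.) Now $g$ is the identity on $E$, so $g\in{\rm PGL}_2(E)$. If $s\ne1$ and $gsg^{-1}\in T$, then $g$ permutes the common fixed points $0,\infty\in\mathbb P^1(E)$, as in Test 1. So $g(t)=at$ or $a/t$ with $a\in E^*$, and conjugation by $g$ is $s\mapsto s$ or $s\mapsto s^{-1}$ on all of $T$. Both are induced by $N(T)$, and (F) holds.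

The step that does not survive in ${\rm Cr}_n$ is the use of Lüroth's theorem. If $F=k(x_1,\dots,x_n)$ and $E$ is as in Lemma 1, then every model $X$ of $E$ is dominated by $\mathbb A^n$. When ${\rm trdeg}_kE>0$, lines in $\mathbb A^n$ give nonconstant rational curves in $X$, and there is no reason for the fibers of $T\times X\to X$ to go to fibers. All that maximality gives is Lemma 1(d): $E$ is not ruled. We must find a place where that can be felt. The place is the residue field of a valuation.

## 5. Transporting the lexicographic valuation: the integer matrix $N$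

This section extracts from an arbitrary $g$ an integer matrix that describes conjugation by $g$, without any assumption that $g$ preserves $E$. Let $T$ be any torus in ${\rm Bir}(V)$ with $r=\dim T\ge1$, and use the notation of Lemma 1. Let $g\in{\rm Bir}(V)$ and
$$H=\{s\in T: gsg^{-1}\in T\},\qquad c:H\to T,\quad c(s)=gsg^{-1}.$$
Here $H$ is a subgroup of $T$ and $c$ is a homomorphism. Define homomorphisms
$$\rho,\gamma:M\to{\rm Hom}(H,k^*),\qquad \rho(\chi)=\chi|_H,\quad\gamma(\chi)=\chi\circ c .$$
What we eventually want is $\theta\in{\rm GL}(M)$ with $\gamma=\rho\circ\theta$, for then $c$ is the restriction of an automorphism of $T$.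

**The valuation $v_0$.** For $c_\alpha\in E$ not all zero put
$$v_0\Big(\sum_\alpha c_\alpha t^\alpha\Big)=\min\{\alpha: c_\alpha\ne0\}\in\mathbb Z^r_{\rm lex},$$
and extend to $F^*$. A polynomial with lowest term $c_\alpha t^\alpha$ is $c_\alpha t^\alpha(1+x)$ with $v_0(x)>0$. Hence $v_0$ is a valuation, it is surjective and trivial on $E$, and each $f$ of value $0$ is $e(1+x)$ with $e\in E^*$, $v_0(x)>0$. So $E$ maps isomorphically onto the residue field. Each $s^*$, $s\in T$, multiplies the coefficients $c_\alpha$ by nonzero constants, so $v_0\circ s^*=v_0$. (For $r=1$, $v_0$ is the order of vanishing along $t=0$.)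

**Proposition 2.** Put $v=v_0\circ(g^*)^{-1}$ and $N=(N_{ij})$ with $v(t_j)=\sum_iN_{ij}\varepsilon_i$, where $\varepsilon_i$ is the standard basis of $\mathbb Z^r$. Let $N(\chi_j)=\sum_iN_{ij}\chi_i$. Then $v$ is surjective and trivial on $k$, its residue field $F_v$ is isomorphic to $E$ over $k$, and
$$\rho=\gamma\circ N. \tag{1}$$
Moreover $\rho(M)=\gamma(M)$.

*Proof.* Put $y_i=g^*(t_i)$. By transport of structure $v$ is a surjective valuation, $v(y_i)=\varepsilon_i$, $v$ is trivial on $g^*(E)$, and $g^*(E)$ maps isomorphically onto $F_v$. In particular $F_v\cong E$ over $k$.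

Let $s\in H$. From $gs=c(s)g$ we get $s^*g^*=g^*c(s)^*$. Three consequences follow. First, $s^*y_i=g^*c(s)^*t_i=\chi_i(c(s))\,y_i$. Second, $s^*$ is the identity on $g^*(E)$. Third, $(g^*)^{-1}s^*=c(s)^*(g^*)^{-1}$, and since $v_0$ is $T$-invariant, $v\circ s^*=v$. So $s^*$ acts on $O_v$ and on $F_v$, and it acts trivially on $F_v$, because $F_v$ is the image of $g^*(E)$.

Now compare $t_j$ with the $y_i$. The element $u_j=t_j\prod_iy_i^{-N_{ij}}$ has $v(u_j)=0$, and
$$s^*u_j=\lambda u_j,\qquad \lambda=\chi_j(s)\prod_i\chi_i(c(s))^{-N_{ij}}\in k^* .$$
In $F_v$ we have $\bar u_j\ne0$ and $\bar u_j=s^*\bar u_j=\lambda\bar u_j$, so $\lambda=1$. Thus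
$$\chi_j(s)=\prod_i\chi_i(c(s))^{N_{ij}}\qquad(s\in H),$$
which is (1). Hence $\rho(M)\subseteq\gamma(M)$.

For the other inclusion apply the same argument to $g^{-1}$. The group $\{s\in T: g^{-1}sg\in T\}$ is $c(H)$: if $h=g^{-1}sg\in T$, then $ghg^{-1}=s\in T$, so $h\in H$ and $s=c(h)$; the converse is clear. We obtain an integer matrix $N'$ with $\chi_j(c(h))=\prod_i\chi_i(h)^{N'_{ij}}$ for $h\in H$, that is, $\gamma=\rho\circ N'$. So $\gamma(M)\subseteq\rho(M)$. $\square$

**Test 2 again.** There $H=\mu_5$, since $gsg^{-1}$ has parameters $(t^2,t^5)$ when $s$ has parameter $t$. With $X=g^*x=x^2y$ and $Y=g^*y=x^5y^3$ we have $x=X^3Y^{-1}$ and $y=X^{-5}Y^2$. The valuation $v$ has $v(X)=1$, $v(Y)=0$, so $v(x)=3$ and $v(y)=-5$. Thus $N=(3)$, and (1) says $t=(t^2)^3$ on $\mu_5$, which is true. Similarly $N'=(2)$. So (1) and its mirror image hold with matrices that are not invertible over $\mathbb Z$, and no $\theta\in{\rm GL}_1(\mathbb Z)$ exists. Equation (1) alone cannot prove fusion. Note also what went wrong in the geometry: $v$ is not trivial on $E=k(y)$, and $F_v=k(\bar Y)$ is ruled.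

**A matrix $N$ that is zero.** On $C\times\mathbb P^1$ as in Section 4 take $g(x,t)=(x,t-1)$. Then $y_1=t-1$, the valuation $v$ is trivial on $g^*(E)=E$, and $v(t)=v(1+y_1)=0$, so $N=(0)$. Here $gsg^{-1}$ is $t\mapsto st+s-1$, so $H=\{1\}$ and (1) is empty. Even for maps that preserve $E$, then, $N$ need not be invertible, and we cannot hope that $\theta=N^{-1}$ always works. When $H$ is small, $\theta$ must come from somewhere else.

## 6. Generating tuples of an abelian group

Put $A=\rho(M)=\gamma(M)$. We have two surjections $\rho,\gamma:M\to A$ from a lattice of rank $r$. This section shows that if $A$ is small, meaning that it needs fewer than $r$ generators, then $\theta$ exists for purely algebraic reasons.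

**Lemma 3.** Let $r\ge1$. If an abelian group $A$ is generated by fewer than $r$ elements and $\rho,\gamma:\mathbb Z^r\to A$ are surjective, then $\gamma=\rho\circ\theta$ for some $\theta\in{\rm GL}_r(\mathbb Z)$.

The hypothesis matters: for $r=1$, $A=\mathbb Z/5$, $\rho(1)=1$, $\gamma(1)=2$ there is no $\theta=\pm1$. For $r=2$ and $A=\mathbb Z/5$ take $\rho(e_1)=1$, $\gamma(e_1)=2$, $\rho(e_2)=\gamma(e_2)=0$. Then $\theta(e_1)=2e_1+e_2$, $\theta(e_2)=5e_1+3e_2$ works. This is the map $g$ of Test 2.

*Proof.* Write $A=\bigoplus_{i=1}^r(\mathbb Z/d_i)a_i$ with $d_1\mid d_2\mid\dots\mid d_r$, $d_i\ge0$; values $d_i=1$ are allowed, and $\mathbb Z/0=\mathbb Z$. An integer matrix $P$ acts on tuples from the right by $(v_1,\dots,v_r)P=(\sum_iv_iP_{i1},\dots,\sum_iv_iP_{ir})$.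

*Claim.* For arbitrary $d_1\mid\dots\mid d_r$, every generating $r$-tuple $(v_1,\dots,v_r)$ of $A$ is carried by some element of ${\rm SL}_r(\mathbb Z)$ to $(ua_1,a_2,\dots,a_r)$ with $u\in\mathbb Z$.

We use induction on $r$. For $r=1$ there is nothing to do. Let $r\ge2$. The last coordinates of the $v_j$ generate $\mathbb Z/d_r$. We first lift them to integers $b_j$ with $\gcd(b_1,\dots,b_r)=1$. If $d_r=0$ this is automatic. If $d_r>0$, take any lifts with $b_1\ne0$ and let $g_0=\gcd(b_1,b_3,\dots,b_r)\ne0$. Then $\gcd(g_0,b_2,d_r)=1$. We choose $l$ with $b_2+ld_r$ prime to $g_0$. For a prime $p\mid g_0$ with $p\mid d_r$ we have $p\nmid b_2$, and every $l$ is good. For a prime $p\mid g_0$ with $p\nmid d_r$ we avoid one class of $l$ modulo $p$. The Chinese remainder theorem gives $l$, and we replace $b_2$ by $b_2+ld_r$.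

A primitive row is part of a basis, so some $P\in{\rm SL}_r(\mathbb Z)$ maps $(b_1,\dots,b_r)$ to $(0,\dots,0,1)$. After applying it, $v_1,\dots,v_{r-1}$ lie in $A'=\bigoplus_{i<r}(\mathbb Z/d_i)a_i$, and $v_r=x+a_r$ with $x\in A'$. These $r-1$ elements generate $A'$. Indeed, if $\sum n_jv_j\in A'$, then the last coordinate shows $d_r\mid n_r$; since $d_rx=0$ and $d_ra_r=0$ (all $d_i$ divide $d_r$), $n_rv_r=0$ and $\sum n_jv_j=\sum_{j<r}n_jv_j$. So we may subtract from $v_r$ a combination of $v_1,\dots,v_{r-1}$ equal to $x$, and get $v_r=a_r$. Induction applied to $(v_1,\dots,v_{r-1})$ in $A'$ proves the claim.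

In the lemma, $d_1=1$: otherwise a prime $p\mid d_1$ would give $A/pA\cong(\mathbb Z/p)^r$, which needs $r$ generators. So $a_1=0$, and there are $P,Q\in{\rm SL}_r(\mathbb Z)$ carrying $(\rho(e_j))$ and $(\gamma(e_j))$ to the same tuple $(0,a_2,\dots,a_r)$. That is, $\rho\circ P=\gamma\circ Q$, and $\theta=PQ^{-1}$ works. $\square$

**What is left.** Suppose $A$ cannot be generated by fewer than $r$ elements. As a quotient of $\mathbb Z^r$ it is $\bigoplus_{i=1}^r\mathbb Z/d_i$ with $d_1\mid\dots\mid d_r$ and $d_1\ne1$. Choose a prime $p\mid d_1$. Then $A/pA\cong(\mathbb Z/p)^r$, and the surjections $M/pM\to A/pA$ induced by $\rho$ and $\gamma$ are isomorphisms, since both sides have $p^r$ elements. By (1), $N$ mod $p$ is invertible. So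
$$A\text{ needs } r\text{ generators}\ \Longrightarrow\ \det N\ne0,\ \text{ i.e. } v(t_1),\dots,v(t_r)\text{ are linearly independent.}\tag{2}$$
Test 2 shows that this is not yet enough. Now non-ruledness must enter, to improve $\det N\ne0$ to $\det N=\pm1$.

**The mechanism for $r=1$.** Let $r=1$ and $v(t)\neq 0$; say $v(t)>0$, replacing $t$ by $t^{-1}$ if needed. Then $v$ is a $\mathbb Z$-valued valuation of $F=k(X\times\mathbb A^1)$, $X$ smooth projective, with residue field isomorphic to $E$, of transcendence degree one less than $F$. Look at its center on $X\times\mathbb A^1$, which lies in $\{t=0\}$. If the center is all of $X\times\{0\}$, then $v$ is the order along $t=0$ up to scaling, so it is trivial on $E$, and surjectivity forces $v(t)=1$. If the center is smaller, we blow up centers until $v$ becomes the order along an exceptional divisor. The residue field is then the function field of a projective space of positive dimension over some field, so it is ruled. As $E$ is not ruled, this cannot happen. Section 7 proves the statement about blow-ups, and Section 8 handles general $r$ by peeling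 off one coordinate of $v$ at a time.

## 7. Divisorial valuations and repeated blow-ups

**Definition (divisorial valuation).** A *divisorial valuation* of a finitely generated field $K/k$ is a valuation $w:K^*\to\mathbb Z$, not identically zero, trivial on $k$, with ${\rm trdeg}_kK_w={\rm trdeg}_kK-1$.

On $k(x,y)$ the order along $x=0$ is divisorial, with residue field $k(y)$. The valuation $w(f)={\rm ord}_x f(x,e^x-1)$, defined because the power series $e^x-1$ is transcendental over $k(x)$, has residue field $k$, so it is not divisorial.

**Lemma 4** (Zariski, Abhyankar). Let $R$ be a regular local ring, e.f.t. over $k$, with fraction field $K$, $\dim R\ge1$, dominated by the ring $O_w$ of a divisorial valuation $w$ of $K$. Let $\kappa(R)$ be its residue field. Then $O_w$ is e.f.t. over $k$ (so $K_w$ is finitely generated over $k$). If $\dim R=1$, then $O_w=R$. If $\dim R\ge2$, then $K_w=L'(z)$ for a field $L'$ with $\kappa(R)\subseteq L'\subseteq K_w$ and $z$ transcendental over $L'$.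

*Proof.* If $\dim R=1$, then $R$ is a discrete valuation ring dominated by $O_w$, so they are equal. Let $\dim R\ge2$ and put $R_0=R$.

**Step 1: one blow-up.** The purpose is to move from $R_i$ to a larger regular ring that is still dominated by $O_w$. Let $R_i$ be regular local, e.f.t. over $k$, with fraction field $K$, dominated by $O_w$, of dimension $d\ge2$; write $\mathfrak m$ and $\kappa$ for its maximal ideal and residue field. Choose $x\in\mathfrak m$ of minimal $w$-value among the nonzero elements of $\mathfrak m$; these values are positive integers. Put $B=R_i[\mathfrak m/x]\subset O_w$. Elements of $\mathfrak m^2$ have value $\ge2w(x)>w(x)$, so $x\notin\mathfrak m^2$, and $x=x_1$ extends to a regular system of parameters $x_1,\dots,x_d$. Then $B=R_i[x_2/x,\dots,x_d/x]$.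

We compute $B/xB$. We have $B=\bigcup_n\mathfrak m^n/x^n$ (an increasing union) and $xB=\bigcup_n\mathfrak m^{n+1}/x^n$. So $B/xB$ is the direct limit of the $\mathfrak m^n/\mathfrak m^{n+1}$ under multiplication by the class $X_1$ of $x$. As $R_i$ is regular, $\bigoplus_n\mathfrak m^n/\mathfrak m^{n+1}=\kappa[X_1,\dots,X_d]$, and the limit consists of the fractions (form of degree $n$)$/X_1^n$. Thus
$$B/xB\cong\kappa[Z_2,\dots,Z_d],\qquad Z_j=X_j/X_1, \tag{3}$$
a polynomial ring; this is the affine chart of the exceptional divisor $\mathbb P^{d-1}_\kappa$.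

Let $\mathfrak p=\mathfrak m_w\cap B$, which contains $x$, and $R_{i+1}=B_{\mathfrak p}$. By (3), $R_{i+1}/(x)$ is a localization of a polynomial ring over a field, so it is regular; as $x$ is a nonzerodivisor, $R_{i+1}$ is regular. It is e.f.t. over $k$, has fraction field $K$, is dominated by $O_w$, dominates $R_i$, and has dimension $\ge1$ since $0\ne x\in\mathfrak m_{R_{i+1}}$. We continue as long as $\dim R_i\ge2$.

**Step 2: the process stops.** Suppose $\dim R_i\ge2$ for all $i$. We claim $O_w=\bigcup R_i$. Let $f=a/b\in O_w$ be nonzero with $a,b\in R_i$. If $w(b)=0$, then $b\in R_i^*$ and $f\in R_i$. If $w(b)>0$, then $w(a)\ge w(b)>0$, so $a,b\in\mathfrak m_{R_i}$, and $f=(a/x_{(i)})/(b/x_{(i)})$, where $x_{(i)}$ is the element chosen at stage $i$. Here numerator and denominator lie in $R_{i+1}$ and $w(b/x_{(i)})<w(b)$; induction on $w(b)$ finishes. Hence $K_w=\bigcup\kappa(R_i)$. But ${\rm trdeg}_k\,\kappa(R_i)={\rm trdeg}_kK-\dim R_i\le{\rm trdeg}_kK-2$ for all $i$, so ${\rm trdeg}_kK_w\le{\rm trdeg}_kK-2$, and $w$ is not divisorial, a contradiction.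

**Step 3: reading off the residue field.** Let $i\ge1$ be the first index with $\dim R_i=1$. By the case of dimension one, $O_w=R_i$, so $O_w$ is e.f.t. over $k$. In the notation of Step 1 for the passage $R_{i-1}\to R_i$, the prime $\mathfrak p$ has height one and contains the nonzero prime $xB$, so $\mathfrak p=xB$. By (3), $K_w$ is the fraction field of $B/xB$, namely $\kappa(R_{i-1})(Z_2,\dots,Z_d)$ with $d=\dim R_{i-1}\ge2$. Take $z=Z_d$ and $L'=\kappa(R_{i-1})(Z_2,\dots,Z_{d-1})\supseteq\kappa(R)$. $\square$

**Example.** Let $K=k(x,y)$, $R=k[x,y]_{(x,y)}$, and let $w$ be the monomial valuation with $w(x)=1$, $w(y)=2$. Then $R_1=k[x,y/x]_{(x,\,y/x)}$, and choosing $x$ again, $R_2=k[x,y/x^2]_{(x)}$ has dimension one. So $K_w=k(y/x^2)$, which is ruled over $\kappa(R)=k$.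

## 8. Peeling off a lexicographic valuation over a non-ruled field

**Proposition 5.** Let $E/k$ be a finitely generated field and $F=E(t_1,\dots,t_r)$ with $t_j$ algebraically independent over $E$, $r\ge1$. Let $v:F^*\to\mathbb Z^r$ (ordered lexicographically) be a surjective valuation, trivial on $k$, whose residue field satisfies ${\rm trdeg}_kF_v={\rm trdeg}_kE$. Assume that $F_v$ is not ruled and that $v(t_1),\dots,v(t_r)$ are linearly independent over $\mathbb Z$. Then $v$ is trivial on $E$, and $v(t_1),\dots,v(t_r)$ is a basis of $\mathbb Z^r$.

In Test 2 we had $v(x)=3$ and $v(y)=-5$: both conclusions fail there, and so does the assumption that $F_v$ is not ruled.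

The plan is to take the first coordinate $w$ of $v$, pass to its residue field, and repeat $r$ times until we reach $F_v$. At each stage either the situation reproduces itself or the residue field becomes ruled. For $r\ge2$ a new difficulty appears: a ruled field may have a non-ruled residue field. For instance, $L(z)$ with the order along $z=0$ has residue field $L$, which is arbitrary. We must show that ruledness, once it occurs, persists. For this we remember a subfield $\kappa_i$, generated by elements with independent values, and insist that the ruling is defined over it. Then $w$ is nontrivial on $L$, and the bad example is excluded.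

*Proof.* Let $e={\rm trdeg}_kE$ and let $X$ be a smooth projective model of $E$.

**Step 0: the data carried along.** For $i=0,\dots,r$ and $q=r-i$ we construct a field $K_i$, finitely generated over $k$, with ${\rm trdeg}_kK_i=q+e$; a valuation $v_i:K_i^*\to\mathbb Z^q$ (lexicographic), trivial on $k$, with residue field $F_v$; and elements $\tau_1,\dots,\tau_q\in K_i^*$ with linearly independent values $v_i(\tau_j)$. We put $\kappa_i=k(\tau_1,\dots,\tau_q)$ and require that one of the following holds:

- (const) $K_i=E(\tau_1,\dots,\tau_q)$ with $\tau_j$ algebraically independent over $E$;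
- (ruled) $K_i=L(z)$ with $\kappa_i\subseteq L$ and $z$ transcendental over $L$.

Start with $K_0=F$, $v_0:=v$, $\tau=t$; this is (const). (In this proof $v_0$ means this, and not the valuation of Section 5.) Now let $q\ge1$ and suppose stage $i$ is constructed.

**Step 1: the first coordinate and its residue field.** The aim is to define $K_{i+1}$ and $v_{i+1}$ and to see that the valuation we use is divisorial. Let $w:K_i^*\to\mathbb Z$ be the first coordinate of $v_i$. The projection $\mathbb Z^q\to\mathbb Z$ to the first coordinate respects the orders, so $w$ is a valuation. The $q$ independent vectors $v_i(\tau_j)$ span $\mathbb Q^q$, so the $w(\tau_j)$ are not all zero. Replace the $\tau_j$ by monomials in them via an element of ${\rm GL}_q(\mathbb Z)$. This preserves the independence of values, the field $\kappa_i$, and the conditions (const) and (ruled). So we may assume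
$$w(\tau_1)>0,\qquad w(\tau_2)=\dots=w(\tau_q)=0 .$$
Let $\kappa'=k(\tau_2,\dots,\tau_q)$. If $P$ is a nonzero polynomial over $k$, the monomials in $P(\tau_2,\dots,\tau_q)$ have distinct $v_i$-values, all with first coordinate $0$; so $P(\tau_2,\dots,\tau_q)\ne0$ and its $w$-value is $0$. Hence $\tau_2,\dots,\tau_q$ are algebraically independent over $k$, $w$ is trivial on $\kappa'$, and $\kappa'\subset O_w$ embeds in $K_{i+1}:=(K_i)_w$.

For $w(u)=0$ let $v_{i+1}(\bar u)$ be the last $q-1$ coordinates of $v_i(u)$. This is well defined: if $\bar u=\bar u'$, then $u'=u(1+x)$ with $w(x)>0$, so $v_i(x)>0$ and $v_i(1+x)=0$. It is a valuation, since on vectors with first coordinate $0$ the order is the lexicographic order of the remaining coordinates. It is trivial on $k$. As $\mathfrak m_w\subseteq\mathfrak m_{v_i}\subseteq O_{v_i}\subseteq O_w$, its ring is $O_{v_i}/\mathfrak m_w$, and its residue field is that of $v_i$, namely $F_v$. The values $v_{i+1}(\bar\tau_2),\dots,v_{i+1}(\bar\tau_q)$ are independent, because the $v_i(\tau_j)$, $j\ge2$, are independent with first coordinate $0$. So $\bar\tau_2,\dots,\bar\tau_q$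 are the new elements, and $\kappa_{i+1}$ is the image of $\kappa'$. Abhyankar's inequality for $v_{i+1}$ and for $w$ gives
$$(q-1)+e\le{\rm trdeg}_kK_{i+1}\le{\rm trdeg}_kK_i-1=(q-1)+e .$$
So ${\rm trdeg}_kK_{i+1}=q-1+e$ and $w$ is divisorial.

**Step 2: the case (const).** We show that (const) passes to $K_{i+1}$, with $w$ trivial on $E$, or else (ruled) holds for $K_{i+1}$. Since $X$ is projective, the inclusion $E\subset K_i$ and the valuative criterion give a morphism ${\rm Spec}\,O_w\to X$. Together with $\tau_1\in O_w$ and $\kappa'\subset O_w$ we obtain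
$${\rm Spec}\,O_w\to Y:=X\times\mathbb A^1\times{\rm Spec}\,\kappa',$$
where $\tau_1$ is the coordinate on $\mathbb A^1$. As $\kappa'$ is the function field of $\mathbb A^{q-1}$ with coordinates $\tau_2,\dots,\tau_q$, the local rings of $Y$ are the local rings of the smooth integral variety $X\times\mathbb A^1\times\mathbb A^{q-1}$ at the points over the generic point of $\mathbb A^{q-1}$. So they are regular and e.f.t. over $k$, with fraction field $E(\tau_1,\dots,\tau_q)=K_i$. Let $R$ be the local ring of $Y$ at the image of the closed point of ${\rm Spec}\,O_w$. Then $O_w$ dominates $R$, $\kappa'\subset R$, and $0\ne\tau_1\in\mathfrak m_R$, so $\dim R\ge1$.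

If $\dim R=1$, the point is a codimension-one point of $Y$ on the divisor $\{\tau_1=0\}=X\times{\rm Spec}\,\kappa'$. This divisor is integral, being a localization of the integral variety $X\times\mathbb A^{q-1}$, so the point is its generic point. By Lemma 4, $O_w=R$, which is $E(\tau_2,\dots,\tau_q)[\tau_1]_{(\tau_1)}$. So $w$ is trivial on $E$ and $K_{i+1}=E(\bar\tau_2,\dots,\bar\tau_q)$ with the $\bar\tau_j$ algebraically independent over $E$: this is (const).

If $\dim R\ge2$, Lemma 4 gives $K_{i+1}=L'(z')$ with $z'$ transcendental over $L'\supseteq\kappa(R)$. As $\kappa'\subset R$, the field $\kappa(R)$ contains the image $\kappa_{i+1}$ of $\kappa'$: this is (ruled).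

In both cases Lemma 4 says that $O_w$ is e.f.t. over $k$, so $K_{i+1}$ is finitely generated.

**Step 3: the case (ruled).** We show that (ruled) persists. Let $K_i=L(z)$ with $\kappa_i\subseteq L$; as a subfield of $K_i$, $L$ is finitely generated over $k$. First we see that $w|_L$ is divisorial. It is not identically zero, because $\tau_1\in\kappa_i\subseteq L$ and $w(\tau_1)>0$. Since ${\rm trdeg}(K_{i+1}/L_w)\le{\rm trdeg}(K_i/L)=1$,
$${\rm trdeg}_kL_w\ge{\rm trdeg}_kK_{i+1}-1={\rm trdeg}_kK_i-2={\rm trdeg}_kL-1,$$
and Abhyankar's inequality gives the opposite inequality. Let $R_1=O_w\cap L$ be the discrete valuation ring of $w|_L$. Its center on a smooth projective model of $L$ has a regular e.f.t. local ring dominated by $R_1$, of dimension $\ge1$ because $w|_L$ is nontrivial. By Lemma 4, $R_1$ is e.f.t. over $k$. Moreover $\kappa'\subset R_1$, as $\kappa'\subseteq\kappa_i\subseteq L$ and $\kappa'\subset O_w$.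

Replacing $z$ by $z^{-1}$ if necessary, assume $z\in O_w$. Let $R$ be the localization of $R_1[z]$ at $\mathfrak m_w\cap R_1[z]$. A polynomial ring over a discrete valuation ring is regular, so $R$ is regular; it is e.f.t. over $k$, has fraction field $K_i$, is dominated by $O_w$, and $\kappa(R)\supseteq L_w$, which contains the image $\kappa_{i+1}$ of $\kappa'$. As $\mathfrak m_R$ contains a uniformizer $\pi$ of $R_1$ and $\dim R_1[z]=2$, we have $\dim R\in\{1,2\}$.

If $\dim R=1$, the prime $\mathfrak m_w\cap R_1[z]$ has height one and contains the nonzero prime $\pi R_1[z]$, so it equals it. By Lemma 4, $O_w=R$, and $K_{i+1}$ is the fraction field of $R_1[z]/(\pi)=L_w[\bar z]$, that is, $K_{i+1}=L_w(\bar z)$ with $\bar z$ transcendental over $L_w\supseteq\kappa_{i+1}$. If $\dim R=2$, Lemma 4 gives $K_{i+1}=L'(z')$ with $z'$ transcendental over $L'\supseteq\kappa(R)\supseteq\kappa_{i+1}$. Either way (ruled) holds for $K_{i+1}$, and again $O_w$ is e.f.t., so $K_{i+1}$ is finitely generated. The construction is complete.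

**Step 4: reading off the result.** For $i=r$ we have $q=0$, the valuation $v_r$ is trivial, $K_r=F_v$ and $\kappa_r=k$. If (ruled) occurred at some stage, it would persist, and $F_v=K_r$ would be ruled over $k$, against the hypothesis. So at every stage we are in (const) with the alternative $\dim R=1$, and $w$ is trivial on $E$. The first coordinate of $v$ vanishes on $E^*$; then $v_1$ on the copy of $E$ in $K_1$ gives the remaining coordinates, and its first coordinate vanishes on $E^*$; and so on. After $r$ steps all coordinates of $v$ vanish on $E^*$: $v$ is trivial on $E$.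

Since the $v(t_j)$ are independent and $v$ is trivial on $E$, the nonzero terms of $\sum c_\alpha t^\alpha\in E[t]$ have distinct values, so
$$v\Big(\sum c_\alpha t^\alpha\Big)=\min_{c_\alpha\ne0}\ \sum_j\alpha_jv(t_j)$$
for every nonzero polynomial. Hence $v(F^*)$ is generated by $v(t_1),\dots,v(t_r)$. As $v$ is surjective, these $r$ vectors form a basis of $\mathbb Z^r$. $\square$

## 9. Fusion for maximal tori: proof of Theorem A and Theorem B(2)

Let $T$ be maximal. If $r=\dim T=0$, everything is trivial. Let $r\ge1$, let $g\in{\rm Bir}(V)$, and use $H,c,\rho,\gamma,v,N$ from Section 5 and $A=\rho(M)=\gamma(M)$.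

**Step 1: an invertible $\theta$ with $\gamma=\rho\circ\theta$.** If $A$ is generated by fewer than $r$ elements, Lemma 3 gives $\theta\in{\rm GL}(M)$. Otherwise (2) says that $v(t_1),\dots,v(t_r)$ are linearly independent. By Proposition 2, $v$ is surjective and trivial on $k$, and $F_v\cong E$ over $k$; so ${\rm trdeg}_kF_v={\rm trdeg}_kE$, and $F_v$ is not ruled by Lemma 1(d). This is where maximality is used. Proposition 5 applies: the $v(t_j)$ form a basis of $\mathbb Z^r$, that is, $N\in{\rm GL}_r(\mathbb Z)$. By (1), $\gamma=\rho\circ N^{-1}$, and we take $\theta=N^{-1}$.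

**Step 2: from $\theta$ to $w$.** Let $\tau\in{\rm Aut}(T)$ be the automorphism with $\chi\circ\tau=\theta(\chi)$ for $\chi\in M$. For $h\in H$ and $\chi\in M$,
$$\chi(\tau(h))=\rho(\theta\chi)(h)=\gamma(\chi)(h)=\chi(c(h)).$$
Characters separate points of $T$, so $\tau|_H=c$. This is the first assertion of Theorem B(2); the second is Lemma 1(b). By Lemma 1(b) there is $w\in N(T)$ with $wsw^{-1}=\tau(s)$ for all $s\in T$, so $whw^{-1}=ghg^{-1}$ for all $h\in H$. If $S\subseteq T$ is any subset with $gSg^{-1}\subseteq T$, then $S\subseteq H$, and (F) follows. In particular (F) holds for all $n\ge5$ and all $(n-3)$-dimensional maximal tori of ${\rm Cr}_n$. $\square$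

For $V=\mathbb A^n$ and $T=D_n$ we have $r=n$ and $E=k$, and the argument recovers Serre's theorem.

## 10. Every nontrivial non-maximal torus behaves like $D_1\subset{\rm Cr}_2$: proof of Theorem B(1),(3)

Let $T$ be non-maximal, $T\subsetneq T'$ with $T'$ a torus, and let $r=\dim T$.

**Step 1: a torus $T\times\mathbb G_m$ in ${\rm Bir}(V)$.** The purpose is to make room for one more character. A priori $T\subset T'$ is only an inclusion of abstract groups; we check that it is algebraic. Lemma 1(a) for $T'$ gives $t_i'\in F$ with $s^*t_i'=\chi_i'(s)t_i'$ for $s\in T'$, where the $\chi_i'$ form a basis of the characters of $T'$. For $s\in T$ each $t_i'$ is an eigenvector of $s^*$, so by Lemma 1(c) for $T$ each $\chi_i'|_T$ is an algebraic character of $T$. Thus $T\hookrightarrow T'$ is a morphism of algebraic groups. Its image is a proper closed subtorus, hence a proper direct factor of $T'$, and in characteristic zero $T$ maps isomorphically onto it. A complementary factor contains a copy of $\mathbb G_m$, so ${\rm Bir}(V)$ contains a torus $T_1=T\times\mathbb G_m$.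

**Step 2: proof of Theorem B(3).** We realize a given isomorphism by an automorphism of $T_1$, using Lemma 3 in rank $r+1$. Let $c:H\to H'$ be an isomorphism of algebraic groups between closed subgroups of $T$, and let $X(H)$ be the group of algebraic characters of $H$. Define $\rho,\gamma:M\to X(H)$ by $\rho(\chi)=\chi|_H$ and $\gamma(\chi)=\chi\circ c$. Characters of closed subgroups of $T$ extend to $T$, so $\rho$ is surjective, and so is $\gamma$, because $c$ induces an isomorphism $X(H')\cong X(H)$. Extend both by $0$ to $\rho_1,\gamma_1:M\oplus\mathbb Z=X(T_1)\to X(H)$; these are $\chi\mapsto\chi|_H$ and $\chi\mapsto\chi\circ c$ for characters $\chi$ of $T_1\supset T$. As $X(H)$ is generated by $r<r+1$ elements, Lemma 3 gives $\theta_1\in{\rm GL}(X(T_1))$ with $\gamma_1=\rho_1\circ\theta_1$. Let $\tau_1\in{\rm Aut}(T_1)$ satisfy $\chi\circ\tau_1=\theta_1(\chi)$. For $h\in H$ we have $\chi(\tau_1(h))=\rho_1(\theta_1\chi)(h)=\gamma_1(\chi)(h)=\chi(c(h))$, so $\tau_1|_H=c$. By Lemma 1(b) for $T_1$ there is $g\in{\rm Bir}(V)$ with $gsg^{-1}=\tau_1(s)$ for all $s\in T_1$, and this $g$ induces $c$. $\square$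

**Step 3: proof of Theorem B(1).** For trivial $T$ property (F) is trivial ($w=1$), and for maximal $T$ it is Theorem A. Let $T$ be non-maximal with $r\ge1$; we show that (F) fails. Use $\chi_1,\dots,\chi_r$ to identify $T$ with $(k^*)^r$, and let $S=T[5]\cong\mu_5^r$ be its subgroup of elements killed by $5$, with
$$c:S\to S,\qquad c(s_1,\dots,s_r)=(s_1^2,s_2,\dots,s_r).$$
By Theorem B(3), $c$ is conjugation by some $g\in{\rm Bir}(V)$, and $gSg^{-1}=S\subset T$. Suppose that $w\in N(T)$ induces $c$ on $S$. For $s\in T$ put $\beta(s)=wsw^{-1}\in T$; this is an automorphism of the abstract group $T$. From $ws=\beta(s)w$ we get $s^*w^*=w^*\beta(s)^*$, hence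
$$s^*(w^*t_i)=\chi_i(\beta(s))\,w^*t_i\qquad(s\in T).$$
By Lemma 1(c), $\chi_i\circ\beta$ is an algebraic character of $T$, for each $i$. The same holds for $\beta^{-1}$, with $w^{-1}$ in place of $w$. So $\beta$ is an algebraic automorphism of $T$, given by a matrix in ${\rm GL}_r(\mathbb Z)$, and it acts on $T[5]\cong(\mathbb Z/5)^r$ by the reduction of that matrix, with determinant $\pm1$. But $c$ acts on $(\mathbb Z/5)^r$ with determinant $2\not\equiv\pm1\pmod5$, a contradiction. So no such $w$ exists, and (F) fails for $T$. $\square$
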